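
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}

\title{Polynomial curves of bounded degree on uniruled affine hypersurfaces}


\begin{abstract}
An affine variety $X$ over an algebraically closed field $K$ is $K$-uniruled if it is covered by images of non-constant polynomial maps $K\to X$ of bounded degree; the least possible bound is its degree of $K$-uniruledness. We determine when the degree of $K$-uniruledness of all $K$-uniruled hypersurfaces in $K^n$ of degree at most $d$ is bounded by a constant $D(n,d)$. In characteristic $0$ such a constant always exists and can be chosen independently of $K$. In characteristic $p>0$ it exists for all $d$ only if $n\le 2$: for every $n\ge 3$ it fails for all large $d$, already for smooth irreducible hypersurfaces. The counterexamples are fiber products of Artin--Schreier coverings, encoded in a single equation. The positive result is obtained by deforming polynomial curves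 together with their behavior at infinity.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}
Let $K$ be an algebraically closed field. A curve $\Gamma\subset K^m$ is \emph{parametric} if it is the image of $K$ under a non-constant polynomial map $\varphi=(\varphi_1,\dots,\varphi_m):K\to K^m$. The degree of this parametrization is $\max_i\deg\varphi_i$, and $\Gamma$ has degree at most $D$ if it has a parametrization of degree at most $D$.

An affine variety $X$ has \emph{degree of $K$-uniruledness at most $D$} if every point of $X$ lies on a parametric curve of degree at most $D$ contained in $X$. It is \emph{$K$-uniruled} if this holds for some $D$, and the least such $D$ is its degree of $K$-uniruledness. A \emph{hypersurface} in $K^n$ is the zero set $V(f)$ of a non-constant polynomial $f$; its degree is the degree of its reduced defining polynomial.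

A hyperplane in $K^n$ with $n\ge2$ has degree of $K$-uniruledness $1$, and so has a cylinder $Y\times K$ over any affine variety $Y$. The plane curve $y=x^d$ is parametrized by $t\mapsto(t,t^d)$, and no parametrization has smaller degree. So the degree of a hypersurface influences the degree of the curves covering it. The following question of Laso\'n \cite{Lason} asks whether it controls it.

\begin{question}
Does there exist, for every $n$ and $d$, a constant $D(n,d)$ such that all $K$-uniruled hypersurfaces in $K^n$ of degree at most $d$ have degree of $K$-uniruledness at most $D(n,d)$?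
\end{question}

If the answer is positive for given $n$, $d$ and $K$, we say that a bound $D(n,d)$ \emph{exists over} $K$.

\subsection{What one might expect}
Fix $n$ and $d$. Let $V^*$ be the variety of non-constant polynomials of degree at most $d$ in $n$ variables, and let $U_D\subset V^*$ be the set of those $f$ for which every point of $V(f)$ lies on a parametric curve of degree at most $D$ in $V(f)$. We shall see in Section~\ref{sec:closed} that $U_D$ is closed. The hypersurfaces of degree at most $d$ are exactly the sets $V(f)$ with $f\in V^*$, and $V(f)$ is $K$-uniruled if and only if $f$ lies in some $U_D$. Hence a bound exists exactly when the increasing chain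
\[
U_1\subset U_2\subset U_3\subset\cdots
\]
becomes stationary. Closed sets satisfy the descending, not the ascending, chain condition, so nothing forces this: the union could behave like infinitely many curves in a plane.

Geometric experience with rational curves suggests a positive answer. If curves sweep out a variety, they should be flexible enough to follow the variety when it is deformed; so one $K$-uniruled member of a family should make all its neighbors $K$-uniruled, with curves of the same type. This is right in characteristic $0$, once the family has been stratified so that its members have the same shape at infinity. In characteristic $p$ it is wrong, since the covering families may be inseparable, and then the curves need not deform. What happens in fact is this: in a plane of parameters $(\lambda,\mu)$, the points of infinitely many curves $\lambda=\mu^q$, $q=p,p^2,p^3,\dots$, give $K$-uniruled hypersurfaces. The union of these curves is dense in the plane, yet some point of the plane gives a hypersurface without any parametric curve.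

\subsection{Results}

\begin{theorem}\label{thm:p}
Let $\operatorname{char}K=p>0$ and $n\ge3$. Put $d_0=p^{\,n-1}$ if $p$ is odd and $d_0=3\cdot2^{\,n-2}$ if $p=2$. For $d\ge d_0$ no bound $D(n,d)$ exists over $K$. It already fails for smooth irreducible hypersurfaces.
\end{theorem}

\begin{theorem}\label{thm:0}
For all $n,d$ there is a number $D(n,d)$ such that for every algebraically closed field $K$ of characteristic $0$, every $K$-uniruled hypersurface in $K^n$ of degree at most $d$ has degree of $K$-uniruledness at most $D(n,d)$.
\end{theorem}

\begin{theorem}\label{thm:plane}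
In every characteristic, the bound $D(2,d)=d$ exists and is optimal. For $n=1$ there are no $K$-uniruled hypersurfaces, so the statement is vacuous.
\end{theorem}

\begin{corollary}\label{cor:iff}
A bound $D(n,d)$ exists over $K$ for all $d$ if and only if $n\le2$ or $\operatorname{char}K=0$. In particular, over arbitrary algebraically closed fields the answer to the Question is negative.
\end{corollary}

We do not claim that $d_0$ in Theorem~\ref{thm:p} is optimal. Section~\ref{sec:closed} contains the closedness statement used in both directions, Section~\ref{sec:plane} treats plane curves, Section~\ref{sec:p} proves Theorem~\ref{thm:p}, and Section~\ref{sec:0} proves Theorem~\ref{thm:0}. The argument of Section~\ref{sec:0} uses characteristic $0$ only for resolution of singularities and for separability. Section~\ref{sec:compl} records two complements which this makes visible: for surfaces in $K^3$ inseparability is the only obstruction to a bound, and there is a statement for varying characteristic.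

\section{Bounded degree is a closed condition}\label{sec:closed}

A limit of parametric curves through a point $x$ might seem to degenerate to a constant map, as $t\mapsto x+ct$ does for $c\to0$. Rescaling the parameter prevents this: the non-constant polynomial maps of degree at most $D$ with $\varphi(0)=x$, taken up to $t\mapsto ct$, form a weighted projective space, which is proper. This is the content of the first lemma. We need it in families, and for comparing different fields we formulate it over schemes.

\begin{lemma}\label{lem:closed}
Let $S$ be a Noetherian scheme, $\mathcal X\subset\mathbb A^n_S$ a closed subscheme and $D\ge1$. There is a closed subset $Z_D(\mathcal X)\subset\mathcal X$ such that, for every algebraically closed field $K$ and every $s\in S(K)$, the $K$-points of $Z_D(\mathcal X)$ over $s$ are exactly the points of $\mathcal X_s(K)$ that lie on a parametric curve of degree at most $D$ contained in $\mathcal X_s(K)$.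
\end{lemma}

\begin{proof}
The construction below is compatible with restriction to open subsets of $S$, so we may assume that $S=\operatorname{Spec}R$ is affine and that $\mathcal X$ is given by finitely many equations $f=0$, $f\in R[x_1,\dots,x_n]$. After a translation of the parameter, a parametric curve through $x\in\mathcal X_s(K)$ passes through $x$ at $t=0$. So $x$ has the required property if and only if there is $(a_1,\dots,a_D)\ne0$, $a_i\in K^n$, with $f_s(x+\sum_i a_it^i)=0$ in $K[t]$ for all these $f$.

Write $f(x+\sum_ia_it^i)=\sum_kC_k(x,a)t^k$ with $C_k\in R[x,a]$. Here $C_0=f(x)$ vanishes on $\mathcal X$. Replacing $t$ by $ct$ with an indeterminate $c$ shows that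
\[
C_k\bigl(x,(c^ia_i)_i\bigr)=c^kC_k(x,a),
\]
so $C_k$ is homogeneous of weight $k$ if the coordinates $a_{i,l}$ of $a_i$ have weight $i$. Substitute $a_{i,l}=b_{i,l}^{\,i}$. Over an algebraically closed field this is surjective on tuples, with $a\ne0$ if and only if $b\ne0$, and $C_k$ becomes homogeneous of degree $k$ in $b$. The equations $C_k=0$, $k\ge1$, for all these $f$, therefore define a closed subscheme $\mathcal C\subset\mathcal X\times\mathbb P^{nD-1}$. Let $Z_D(\mathcal X)$ be its image in $\mathcal X$; it is closed because $\mathbb P^{nD-1}_{\mathcal X}\to\mathcal X$ is proper. A $K$-point of $\mathcal X$ lies in $Z_D(\mathcal X)$ if and only if the fiber of $\mathcal C$ over it is non-empty, and this fiber, being of finite type over $K$, is non-empty if and only if it has a $K$-point.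
\end{proof}

For $S=\operatorname{Spec}K$ this says: \emph{if the points of a closed set $X\subset K^n$ that lie on parametric curves of degree at most $D$ in $X$ are dense in $X$, then all points of $X$ do.} We shall use this form repeatedly.

Let now $V^*_{\mathbb Z}$ be the scheme of non-constant polynomials of degree at most $d$ in $n$ variables: the affine space of coefficients over $\mathbb Z$ minus the locus where all non-constant coefficients vanish. Let $I=\{(f,x):f(x)=0\}\subset V^*_{\mathbb Z}\times\mathbb A^n$, with projection $\pi:I\to V^*_{\mathbb Z}$.

\begin{lemma}\label{lem:UD}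
There are closed subsets $U_D\subset V^*_{\mathbb Z}$ such that for every algebraically closed field $K$, $U_D(K)$ is the set of those $f\in V^*_{\mathbb Z}(K)$ for which every point of $V(f)$ lies on a parametric curve of degree at most $D$ in $V(f)$.
\end{lemma}

\begin{proof}
The subscheme $I$ of $V^*_{\mathbb Z}\times\mathbb A^n$ is defined by one equation. On the fiber over each point of $V^*_{\mathbb Z}$ this equation is a non-zero polynomial, hence a non-zero-divisor. Therefore $\pi$ is flat \cite[Cor.\ to Thm.\ 22.5]{Mat}. A flat morphism of finite type between Noetherian schemes is open. So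
\[
U_D=V^*_{\mathbb Z}\setminus\pi\bigl(I\setminus Z_D(I)\bigr)
\]
is closed. A point $f\in V^*_{\mathbb Z}(K)$ lies in $\pi(I\setminus Z_D(I))$ if and only if the fiber of $I\setminus Z_D(I)$ over $f$ is non-empty, that is, has a $K$-point. By Lemma~\ref{lem:closed} this means that some $x\in V(f)$ lies on no parametric curve of degree at most $D$ in $V(f)$.
\end{proof}

Clearly $U_D\subset U_{D+1}$. When a field $K$ is fixed, we write $V^*$ and $U_D$ also for the corresponding variety and closed subsets over $K$, and ``point'' means closed point unless said otherwise.

\section{Plane curves}\label{sec:plane}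

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
For $n=1$ a hypersurface is a finite non-empty set and contains no parametric curve.

Let $n=2$. A non-constant polynomial map $\mathbb A^1\to\mathbb A^m$ is finite, because $t$ is integral over $K[\varphi_i]$ as soon as $\varphi_i$ is non-constant. So parametric curves are closed, and they are irreducible of dimension $1$. Let $\Gamma$ be a component of a $K$-uniruled plane curve, and take a point of $\Gamma$ on no other component. It lies on a parametric curve contained in the given curve. Being irreducible, this parametric curve lies in one component, which must be $\Gamma$; being closed of dimension $1$, it is equal to $\Gamma$. Thus every component $\Gamma$ is a parametric curve, and it is the only parametric curve in the given curve through a point of $\Gamma$ on no other component.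

Let $\delta$ be the degree of $\Gamma$ and $\widetilde\Gamma$ its normalization. A parametrization of $\Gamma$ lifts to a dominant morphism $\mathbb A^1\to\widetilde\Gamma$. By L\"uroth's theorem $\widetilde\Gamma$ is $\mathbb P^1$ minus $m$ points, with $m\ge1$ since $\widetilde\Gamma$ is affine. The lift extends to a surjective morphism $\mathbb P^1\to\mathbb P^1$, and the missing points have preimages only in $\{\infty\}$. So $m=1$ and $\widetilde\Gamma\cong\mathbb A^1$.

Let $\varphi=(\varphi_1,\varphi_2):\mathbb A^1\to\Gamma$ be the normalization. For a general line $L=\{ax+by=c\}$, the point of $L$ at infinity is not on the projective closure $\overline\Gamma$, and the local intersection numbers of $L$ and $\overline\Gamma$ can be computed on the normalization. Hence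
\[
\delta=(L\cdot\overline\Gamma)=\sum_{\theta\in K}\operatorname{ord}_\theta(a\varphi_1+b\varphi_2-c)=\deg(a\varphi_1+b\varphi_2-c)=\max_i\deg\varphi_i .
\]
Every parametrization of $\Gamma$ lifts to $\widetilde\Gamma\cong\mathbb A^1$, so it is $\varphi\circ h$ with $h\in K[t]$ non-constant, of degree $\delta\deg h\ge\delta$. Looking at points on only one component, we see that the degree of $K$-uniruledness of a $K$-uniruled plane curve is the maximal degree of its components. This is at most $d$, with equality for $y=x^d$.
\end{proof}

\section{Positive characteristic}\label{sec:p}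

In this section $\operatorname{char}K=p>0$.

\subsection{The idea in dimension two}\label{sec:idea}
Let $p$ be odd, and consider in $K^4$ the surfaces
\[
S_{\lambda,\mu}:\qquad w_1^p-w_1=x^2-y^2,\qquad w_2^p-w_2=\lambda x^2-\mu y^2 .
\]
If $\lambda=\mu$, the surface contains the line $x=y=t$, $w_1=w_2=0$. Now let $q=p^k$ with $k\geq 1$, and raise $x$ and its coefficient to the $q$-th power. The surface $S_{\lambda^q,\lambda}$ contains the curve
\[
x=t^q,\quad y=t,\quad w_1=\sum_{i<k}t^{2p^i},\quad w_2=\sum_{i<k}(\lambda t^2)^{p^i},
\]
because $w_1^p-w_1=t^{2q}-t^2$ and $w_2^p-w_2=\lambda^qt^{2q}-\lambda t^2$ by telescoping. So Frobenius, applied to one of the two variables, transports curves from the diagonal $\lambda=\mu$ to all the curves $\lambda=\mu^q$ in the parameter plane, but the degree grows with $q$. The points $(\lambda^q,\lambda)$ are dense in $K^2$. If every point of every $S_{\lambda^q,\lambda}$ were on a parametric curve of degree bounded independently of $q$ and $\lambda$, then, by closedness, the same would be true for every $S_{\lambda,\mu}$. But $S_{0,1}$ contains no parametric curve: its second equation $w_2^p-w_2=-y^2$ forces $y$ to be constant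 by Lemma~\ref{lem:rigid} below, then the first one forces $x$ to be constant, and then $w_1,w_2$ are constant too.

One equation would not be enough: $w^p-w=\lambda x^2-\mu y^2$ with $\lambda\mu\ne0$ becomes $w^p-w=x^2-y^2$ after rescaling $x$ and $y$, so there are no moduli to twist. It remains to find curves through \emph{every} point, to replace the two equations by one equation in $K^3$, and to treat $n>3$. For the last point a cylinder will not do, since it is covered by lines; for each new variable we add one new equation.

\subsection{Artin--Schreier equivalence}
For elements $g,h$ of a commutative $K$-algebra $A$ write $g\sim h$ (in $A$) if $g-h=w^p-w$ for some $w\in A$. Since $w\mapsto w^p-w$ is additive, this is an equivalence relation compatible with addition. Telescoping gives $h^{p^j}\sim h$ for $j\ge0$. Constants are $\sim0$ because $K$ is algebraically closed. Moreover, for $\nu\in K$ and $j\ge0$,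
\begin{equation}\label{eq:semilinear}
\nu h^{p^j}=\bigl(\nu^{p^{-j}}h\bigr)^{p^j}\sim\nu^{p^{-j}}h .
\end{equation}
If $h\sim 0$ in $A$ and $A\to A_1$ is a homomorphism of $K$-algebras, then the image of $h$ is $\sim0$ in $A_1$.

Put $e=2$ if $p$ is odd and $e=3$ if $p=2$; so $p\nmid e$. The next two lemmas contrast $\nu x^e\sim0$, which has only constant solutions, with linear conditions $\kappa v\sim0$, of which two can be solved simultaneously. The exponent $e$ is the least positive integer that is not a power of $p$. For an exponent $p^j$, $j\ge0$, the first lemma fails, since by \eqref{eq:semilinear} the condition $\nu x^{p^j}\sim0$ is linear in disguise. The exponent is small so that the terms containing $v$ in $(x+v)^e-(y+v)^e$, for constants $x,y$, can be replaced by a linear term.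

\begin{lemma}\label{lem:rigid}
If $x\in K[t]$, $\nu\in K^*$ and $\nu x^e\sim0$ in $K[t]$, then $x$ is constant.
\end{lemma}

\begin{proof}
Otherwise choose an equation $w^p-w=\nu x^e$ with $m=\deg x\ge1$ minimal over all $\nu\in K^*$. Then $\deg w=em/p$. Differentiating gives $-w'=e\nu x^{e-1}x'$, where $e\ne0$ in $K$. If $x'\ne0$, then $w'\ne0$ and
\[
(e-1)m\le\deg w'\le\frac{em}p-1\le\frac{em}2-1<(e-1)m,
\]
where the last inequality holds because $e\ge2$; a contradiction. So $x'=w'=0$, hence $x=x_1^p$ and $w=w_1^p$ with $x_1,w_1\in K[t]$. Taking $p$-th roots, $w_1^p-w_1=\nu^{1/p}x_1^e$ with $1\le\deg x_1=m/p<m$. This contradicts the minimality of $m$.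
\end{proof}

\begin{lemma}\label{lem:flex}
For all $\kappa_1,\kappa_2\in K$ there is a non-constant $v\in K[t]$ with $v(0)=0$, $\deg v\le p^2$ and $\kappa_1v\sim0$, $\kappa_2v\sim0$ in $K[t]$.
\end{lemma}

\begin{proof}
If $\kappa_1=\kappa_2=0$, take $v=t$. Otherwise let $\kappa_1\ne0$, exchanging the two constants if necessary, and try $v=\kappa_1^{-1}(a^p-a)$ with $a\in K[t]$ non-constant and $a(0)=0$. Then $\kappa_1v\sim0$ and, with $\rho=\kappa_2/\kappa_1$,
\[
\kappa_2v=\rho a^p-\rho a\sim\sigma a,\qquad \sigma=\rho^{1/p}-\rho .
\]
Take $a=t$ if $\sigma=0$, and $a=\sigma^{-1}(t^p-t)$ if $\sigma\ne0$. In both cases $\sigma a\sim0$.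
\end{proof}

\subsection{Several Artin--Schreier equations in one}
Let $r\ge1$, $Q=p^r$, and let $\mathbb F_Q\subset K$ be the field with $Q$ elements. The trace $\operatorname{Tr}:\mathbb F_Q\to\mathbb F_p$ is $\operatorname{Tr}(\gamma)=\sum_{j<r}\gamma^{p^j}$. The Frobenius automorphism of $\mathbb F_Q$ has order $r$, so also $\operatorname{Tr}(\gamma)=\sum_{j<r}\gamma^{p^{-j}}$. The form $(\alpha,\beta)\mapsto\operatorname{Tr}(\alpha\beta)$ is non-degenerate over $\mathbb F_p$. Fix an $\mathbb F_p$-basis $\alpha_1,\dots,\alpha_r$ of $\mathbb F_Q$ and let $\beta_1,\dots,\beta_r$ be the dual basis, $\operatorname{Tr}(\alpha_i\beta_k)=\delta_{ik}$. For an element $h$ of a commutative $K$-algebra put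
\[
S(h)=\sum_{j=0}^{r-1}h^{p^j}.
\]
Then $S$ is additive, it restricts to $\operatorname{Tr}$ on $\mathbb F_Q$, and
\begin{equation}\label{eq:S}
S(h^p-h)=S(h)^p-S(h)=h^Q-h .
\end{equation}
If $z=\sum_i\beta_iw_i$, then \eqref{eq:S} gives $z^Q-z=\sum_i\beta_i(w_i^Q-w_i)=\sum_i\beta_iS(w_i^p-w_i)$. This suggests how to replace $r$ equations $w_i^p-w_i=h_i$ by one equation for $z$.

\begin{lemma}\label{lem:pack}
Let $A$ be a commutative $K$-algebra, $h_1,\dots,h_r\in A$ and $G=\sum_i\beta_iS(h_i)$.
\begin{enumerate}
\item[(i)] For $\alpha\in\mathbb F_Q$ we have $\alpha G\sim\sum_i\operatorname{Tr}(\alpha\beta_i)h_i$. In particular $\alpha_kG\sim h_k$.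
\item[(ii)] There is $z\in A$ with $z^Q-z=G$ if and only if $h_i\sim0$ in $A$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $\gamma\in\mathbb F_Q$ and $h\in A$, \eqref{eq:semilinear} gives $\gamma S(h)=\sum_j\gamma h^{p^j}\sim\sum_j\gamma^{p^{-j}}h=\operatorname{Tr}(\gamma)h$. Apply this with $\gamma=\alpha\beta_i$, $h=h_i$ and add.

(ii) If $h_i=w_i^p-w_i$, then $z=\sum_i\beta_iw_i$ satisfies $z^Q-z=G$, as computed above. Conversely, if $z^Q-z=G$, then by \eqref{eq:S} and $\alpha_k^Q=\alpha_k$,
\[
\alpha_kG=(\alpha_kz)^Q-\alpha_kz=S(\alpha_kz)^p-S(\alpha_kz)\sim0,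
\]
and (i) gives $h_k\sim\alpha_kG\sim0$.
\end{proof}

\subsection{The family}
Let $n\ge3$, $r=n-1$ and $Q=p^r$. In $K^n$ with coordinates $x,y,u_1,\dots,u_{n-3},z$, and for $(\lambda,\mu)\in K^2$, let
\[
h_1=x^e-y^e,\qquad h_2=\lambda x^e-\mu y^e,\qquad h_{i+2}=u_i^e\quad(1\le i\le n-3),
\]
and
\[
H_{\lambda,\mu}=V(F_{\lambda,\mu}),\qquad F_{\lambda,\mu}=z^Q-z-G_{\lambda,\mu},\qquad G_{\lambda,\mu}=\sum_{i=1}^r\beta_iS(h_i).
\]
The coefficients of $F_{\lambda,\mu}$ are polynomials in $\lambda,\mu$. As $\partial F_{\lambda,\mu}/\partial z=-1$, the polynomial $F_{\lambda,\mu}$ is reduced and $H_{\lambda,\mu}$ is smooth. Its degree is at most $\max(p^{\,n-1},e\,p^{\,n-2})=d_0$.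

\begin{proposition}\label{prop:family}
Let $\lambda\in K$ and $q=p^k$, $k\ge0$.
\begin{enumerate}
\item[(a)] The hypersurface $H_{\lambda^q,\lambda}$ is $K$-uniruled, and its degree of $K$-uniruledness is at most $eqp^2$.
\item[(b)] The hypersurface $H_{0,1}$ contains no parametric curve.
\item[(c)] If $\lambda\notin\mathbb F_p$, then $H_{\lambda^q,\lambda}$ is irreducible.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $(x_0,y_0,u_0,z_0)\in H_{\lambda^q,\lambda}$ and $\xi=x_0^{1/q}$. We look for a curve of the form
\[
x=X^q,\quad X=\xi+v,\quad y=y_0+v,\quad u=u_0,
\]
with $v\in K[t]$ non-constant and $v(0)=0$. In $K[t]$ we have $X^{qe}\sim X^e$ and $\lambda^qX^{qe}=(\lambda X^e)^q\sim\lambda X^e$. Hence for $(\lambda^q,\lambda)$ in place of $(\lambda,\mu)$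
\[
h_1=X^{qe}-y^e\sim X^e-y^e,\qquad h_2=\lambda^qX^{qe}-\lambda y^e\sim\lambda(X^e-y^e),\qquad h_{i+2}\sim0 .
\]
Put $c=X-y=\xi-y_0$. If $p$ is odd, then $X^2-y^2=2cv+\text{const}$. So $h_1\sim\kappa_1v$ and $h_2\sim\kappa_2v$ with $\kappa_1=2c$, $\kappa_2=2\lambda c$. If $p=2$, then $X^3-y^3=cy^2+c^2y+c^3=cv^2+c^2v+\text{const}$, and by \eqref{eq:semilinear} again $h_1\sim\kappa_1v$, $h_2\sim\kappa_2v$, now with
\[
\kappa_1=c^{1/2}+c^2,\qquad\kappa_2=(\lambda c)^{1/2}+\lambda c^2 .
\]
Choose $v$ as in Lemma~\ref{lem:flex}. Then all $h_i\sim0$ in $K[t]$, and Lemma~\ref{lem:pack}(ii) with $A=K[t]$ gives $z\in K[t]$ with $z^Q-z=G_{\lambda^q,\lambda}(x,y,u)$. At $t=0$ this says that $z(0)$ and $z_0$ have the same value under $Z\mapsto Z^Q-Z$. So $z(0)-z_0\in\mathbb F_Q$, and after subtracting this constant from $z$ we have $z(0)=z_0$. We have found a parametric curve in $H_{\lambda^q,\lambda}$ through the given point. Here $\deg x\le qp^2$ and $\deg y\le p^2$. If $z$ is non-constant, then $Q\deg z=\deg G_{\lambda^q,\lambda}(x,y,u)\le ep^{r-1}\cdot qp^2$, so $\deg z\le eqp$.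

(b) Let $(x,y,u,z)\in K[t]^n$ be a polynomial map with image in $H_{0,1}$. By Lemma~\ref{lem:pack}(ii) with $A=K[t]$,
\[
x^e-y^e\sim0,\qquad-y^e\sim0,\qquad u_i^e\sim0 .
\]
By Lemma~\ref{lem:rigid}, $y$ and all $u_i$ are constant. Then $y^e\sim0$, so $x^e\sim0$ and $x$ is constant as well. Thus $z^Q-z$ is constant, and so is $z$.

(c) Let $R=K[x,y,u]$, $L=\operatorname{Frac}R$, $G=G_{\lambda^q,\lambda}$, and let $z_0$ be a root of $z^Q-z-G$ in an algebraic closure of $L$. The roots are $z_0+\beta$, $\beta\in\mathbb F_Q$. So $L(z_0)/L$ is Galois, and $\sigma\mapsto\sigma(z_0)-z_0$ identifies its group with a subgroup $\mathcal G$ of $\mathbb F_Q$. If $\mathcal G=\mathbb F_Q$, then $z^Q-z-G$ is irreducible over $L$ and, being monic in $z$, irreducible in $R[z]$ by Gauss's lemma.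

Suppose $\mathcal G\ne\mathbb F_Q$. As $\mathcal G$ is a proper $\mathbb F_p$-subspace and the trace form is non-degenerate, there is $\alpha\in\mathbb F_Q^*$ with $\operatorname{Tr}(\alpha\beta)=0$ for all $\beta\in\mathcal G$. Put $w=S(\alpha z_0)$. Replacing $z_0$ by $z_0+\beta$ with $\beta\in\mathcal G$ changes $w$ by $S(\alpha\beta)=\operatorname{Tr}(\alpha\beta)=0$, so $w\in L$. By \eqref{eq:S}, $w^p-w=\alpha(z_0^Q-z_0)=\alpha G$. So $w$ is integral over the integrally closed ring $R$, whence $w\in R$ and $\alpha G\sim0$ in $R$. Let $\gamma_i=\operatorname{Tr}(\alpha\beta_i)\in\mathbb F_p$, so that $\alpha=\sum_i\gamma_i\alpha_i$. By Lemma~\ref{lem:pack}(i), $\sum_i\gamma_ih_i\sim0$ in $R$. Restricting to the coordinate axes of $y$ and of $u_i$ (all other variables set to $0$) gives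
\[
-(\gamma_1+\lambda\gamma_2)y^e\sim0\ \text{ in }K[y],\qquad\gamma_{i+2}u_i^e\sim0\ \text{ in }K[u_i].
\]
By Lemma~\ref{lem:rigid} these coefficients vanish: $\gamma_1+\lambda\gamma_2=0$ and $\gamma_3=\dots=\gamma_r=0$. If $\gamma_2\ne0$, then $\lambda=-\gamma_1/\gamma_2\in\mathbb F_p$, which is excluded. So $\gamma_2=\gamma_1=0$ and $\alpha=0$, a contradiction.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:p}]
Let $d\ge d_0$ and
\[
\Sigma=\{(\lambda^q,\lambda):\lambda\in K\setminus\mathbb F_p,\ q=p^k,\ k\ge1\}\subset K^2 .
\]
By Proposition~\ref{prop:family}, the hypersurfaces $H_{\lambda^q,\lambda}$ with $(\lambda^q,\lambda)\in\Sigma$ are smooth, irreducible, $K$-uniruled and of degree at most $d$. We show that their degrees of $K$-uniruledness are unbounded. Suppose that all of them are at most $D$. The map $(\lambda,\mu)\mapsto F_{\lambda,\mu}$ is a morphism $K^2\to V^*$, so the preimage of the closed set $U_D$ of Lemma~\ref{lem:UD} is closed in $K^2$. It contains $\Sigma$.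

The set $\Sigma$ is dense in $K^2$. Indeed, let $g\in K[X_1,X_2]$ vanish on $\Sigma$. For each $q=p^k$, $k\ge1$, the polynomial $g(X_2^q,X_2)$ has infinitely many zeros, so it is $0$ and $g$ is divisible by $X_1-X_2^q$. These are infinitely many pairwise non-associate irreducible polynomials, so $g=0$.

Therefore $F_{0,1}\in U_D$, and every point of the non-empty hypersurface $H_{0,1}$ lies on a parametric curve in $H_{0,1}$. This contradicts Proposition~\ref{prop:family}(b).
\end{proof}

\section{Characteristic zero}\label{sec:0}

\subsection{Separable families, and the strategy}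
Two things can prevent a $K$-uniruled member of a family from having $K$-uniruled neighbors. The first is inseparability, which is responsible for Theorem~\ref{thm:p}. The second is a change of the geometry at infinity.

\begin{example}
Consider the plane curves $xy=\lambda$. For $\lambda=0$ we have two lines. For $\lambda\ne0$ there is no parametric curve, because $x,y\in K[t]$ with $xy=\lambda$ are units, hence constant. The smooth completion is $\mathbb P^1$ with two points at infinity for $\lambda\ne0$, while for $\lambda=0$ we have two copies of $\mathbb P^1$ with one point at infinity each.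
\end{example}

So we shall first stratify a given family so that completions and boundaries vary nicely (Lemma~\ref{lem:models}). Then we show that on a stratum one separably $K$-uniruled member makes the general member $K$-uniruled with bounded degree (Proposition~\ref{prop:spread}). Noetherian induction finishes the proof.

An irreducible affine variety $X$ is called \emph{separably $K$-uniruled} if there are an irreducible variety $M$ and a dominant separable morphism $\Phi:M\times\mathbb A^1\to X$ which is non-constant on $\{m\}\times\mathbb A^1$ for general $m\in M$. Recall that a dominant morphism of varieties is separable if the extension of function fields is separable, equivalently, if its differential is surjective at a general point. In characteristic $0$ this is automatic.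

Let $U^{\mathrm{sep}}\subset V^*$ be the set of $f$ such that every irreducible component of $V(f)$ is separably $K$-uniruled. We shall prove the following.

\begin{proposition}\label{prop:bounded}
Let $K$ be an algebraically closed field, $n\ge2$ and $d\ge1$. If $\operatorname{char}K=0$ or $n=3$, there is $D$ with $U^{\mathrm{sep}}\subset U_D$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:0} from Proposition~\ref{prop:bounded}]
For $n=1$ the theorem is vacuous. Let $n\ge2$, and let $K$ be one fixed algebraically closed field of characteristic $0$, for instance $\overline{\mathbb Q}$.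

\emph{$U_\delta\subset U^{\mathrm{sep}}$ for every $\delta$.} Let $f\in U_\delta$ and let $X$ be a component of $V(f)$. The points of $X$ on no other component are dense in $X$. Each of them lies on a parametric curve of degree at most $\delta$ in $V(f)$, and this curve, being irreducible, is contained in $X$. By Lemma~\ref{lem:closed}, every point of $X$ lies on a parametric curve of degree at most $\delta$ in $X$. The non-constant $\varphi\in K[t]^n$ of degree at most $\delta$ with $\varphi(K)\subset X$ form a locally closed subset $M$ of an affine space, and the evaluation $M\times\mathbb A^1\to X$ is surjective. As $X$ is irreducible, the evaluation is dominant on $M_1\times\mathbb A^1$ for some irreducible component $M_1$ of $M$, and it is separable because $\operatorname{char}K=0$. So $f\in U^{\mathrm{sep}}$.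

By Proposition~\ref{prop:bounded} there is $D_0$ such that $U_\delta(K)\subset U_{D_0}(K)$ for all $\delta$.

\emph{Other fields.} For $\delta\ge D_0$ the locally closed subset $(U_\delta\setminus U_{D_0})_{\mathbb Q}$ of $V^*_{\mathbb Q}$ has no $K$-point, hence no $\overline{\mathbb Q}$-point. A non-empty scheme of finite type over $\mathbb Q$ has a $\overline{\mathbb Q}$-point, so this set is empty. Therefore $U_\delta(K')\subset U_{D_0}(K')$ for all $\delta$ and every algebraically closed field $K'$ of characteristic $0$. A hypersurface of degree at most $d$ in $K'^n$ is $V(f)$ with $f\in V^*_{\mathbb Z}(K')$. If it is $K'$-uniruled, then $f\in U_\delta(K')$ for some $\delta$, hence $f\in U_{D_0}(K')$. So $D(n,d)=D_0$ has the required property.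
\end{proof}

The rest of this section proves Proposition~\ref{prop:bounded}. We fix $K$, $n\ge2$ and $d$, put $N=n-1$, and write $P_\infty=\mathbb P^n\setminus\mathbb A^n$ for the hyperplane at infinity. For a point $v\in V^*$ let $f_v$ be the corresponding polynomial.

\subsection{Simultaneous resolution}

\begin{lemma}\label{lem:models}
Assume $\operatorname{char}K=0$ or $n=3$. Let $T\subset V^*$ be closed and irreducible. There are a smooth integral affine variety $T'$, a dominant morphism $\tau:T'\to T$ and, for $i=1,\dots,s$, the following objects.
\begin{enumerate}
\item[(R1)] A closed irreducible $\overline{\mathcal X}_i\subset T'\times\mathbb P^n$ such that, with $\mathcal X_i=\overline{\mathcal X}_i\cap(T'\times\mathbb A^n)$, we have $V(f_{\tau(t)})=\bigcup_i\mathcal X_{i,t}$ for all $t\in T'$.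
\item[(R2)] A projective $T'$-morphism $\pi_i:\mathcal Y_i\to\overline{\mathcal X}_i$ such that $\mathcal Y_i\to T'$ is smooth with irreducible fibers of dimension $N$.
\item[(R3)] Effective Cartier divisors $\mathcal B_{ij}\subset\mathcal Y_i$ with union $\mathcal B_i=\pi_i^{-1}(T'\times P_\infty)$ (as sets), such that for every non-empty set $J$ of indices the scheme-theoretic intersection $\bigcap_{j\in J}\mathcal B_{ij}$ is empty or smooth over $T'$ of relative dimension $N-|J|$.
\item[(R4)] With $\mathcal Y_i^\circ=\mathcal Y_i\setminus\mathcal B_i$, the restriction $\rho_i:\mathcal Y_i^\circ\to\mathcal X_i$ of $\pi_i$ is proper and surjective, and it is an isomorphism over an open subset $\mathcal O_i\subset\mathcal X_i$ which meets every fiber $\mathcal X_{i,t}$.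
\end{enumerate}
Moreover, for every $t\in T'$ and every $i$, the fiber $\mathcal X_{i,t}$ (with reduced structure) is an irreducible component of $V(f_{\tau(t)})$, and $\rho_{i,t}:\mathcal Y_{i,t}^\circ\to\mathcal X_{i,t}$ is proper, surjective and birational.
\end{lemma}

\begin{proof}
Let $k$ be an algebraic closure of $K(T)$, let $X_1,\dots,X_s\subset\mathbb A^n_k$ be the irreducible components of the generic hypersurface of the family $T$, with reduced structure, and let $\overline X_i\subset\mathbb P^n_k$ be their closures. We claim that there are projective birational morphisms $Y_i\to\overline X_i$ with $Y_i$ smooth and irreducible, isomorphic over a dense open subset of $X_i$, such that the preimage $B_i$ of $P_\infty$ is a simple normal crossing divisor with components $B_{ij}$. In characteristic $0$ this is Hironaka's theorem. If $n=3$, then $\overline X_i$ is a projective surface over an algebraically closed field and has a projective resolution in any characteristic \cite{Abh,Lip}; the preimage of $P_\infty$ is the support of an effective Cartier divisor, and it becomes a simple normal crossing divisor after finitely many blow-ups of points over it.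

All this is defined over a finite (possibly inseparable) extension $k_0\subset k$ of $K(T)$. Let $T'$ be an integral affine variety with function field $k_0$ and a dominant morphism $\tau:T'\to T$. We now replace $T'$ by non-empty affine open subsets finitely many times. First we make $T'$ smooth; this is possible since $K$ is perfect.

(R1) Let $\overline{\mathcal X}_i$ be the closure of $\overline X_i$ (over $k_0$) in $T'\times\mathbb P^n$. It is irreducible, and $\mathcal X_i$ is the closure of $X_i$ in $T'\times\mathbb A^n$. The closed sets $\bigcup_i\mathcal X_i$ and $\{(t,x):f_{\tau(t)}(x)=0\}$ agree over the generic point of $T'$. The image in $T'$ of their symmetric difference is constructible and misses the generic point. So it is disjoint from a non-empty open subset, to which we shrink $T'$.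

(R2) Embed $Y_i$ into a projective space over $\overline X_i$ and let $\mathcal Y_i$ be its closure over $\overline{\mathcal X}_i$. The non-smooth locus of $\mathcal Y_i\to T'$ is closed, its image in $T'$ is closed by properness and misses the generic point. So after shrinking $\mathcal Y_i\to T'$ is smooth. It is then open and closed, hence surjective, and as its generic fiber $Y_i$ has pure dimension $N$ and $\mathcal Y_i$ is irreducible, all its fibers have pure dimension $N$. Since $Y_i$ is geometrically irreducible, the fibers are irreducible after shrinking \cite[9.7.7]{EGA}.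

(R3) Let $\mathcal B_{ij}$ be the closure of $B_{ij}$. It is a prime divisor on $\mathcal Y_i$, and it is Cartier because $\mathcal Y_i$ is smooth over the smooth variety $T'$, hence regular. The generic fiber of $\bigcap_{j\in J}\mathcal B_{ij}$ is $\bigcap_{j\in J}B_{ij}$, which is empty or smooth of dimension $N-|J|$. As in (R2), after shrinking the intersections are empty or smooth over $T'$. In the latter case every component dominates $T'$, so the relative dimension is $N-|J|$. The equality $\mathcal B_i=\pi_i^{-1}(T'\times P_\infty)$ holds over the generic point, hence after shrinking, as in (R1).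

(R4) By (R3), $\rho_i$ is the base change of $\pi_i$ to $\mathcal X_i$, so it is proper. Its image is closed and contains the generic point, so $\rho_i$ is surjective. It is birational, hence an isomorphism over a non-empty open $\mathcal O_i\subset\mathcal X_i$. The image of $\mathcal O_i$ in $T'$ contains a non-empty open subset by Chevalley's theorem, and we shrink $T'$ to it.

For the last statement, let $t\in T'$. By (R4), $\mathcal X_{i,t}$ is the image of $\mathcal Y_{i,t}^\circ$, which is a non-empty open subset of the irreducible $\mathcal Y_{i,t}$. So $\mathcal X_{i,t}$ is irreducible, and over its non-empty open subset $\mathcal O_{i,t}$ the map $\rho_{i,t}$ is an isomorphism. Hence $\rho_{i,t}$ is birational and $\dim\mathcal X_{i,t}=N$. Being irreducible and closed of dimension $n-1$ in $V(f_{\tau(t)})$, it is a component.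
\end{proof}

\emph{Coordinates adapted to the boundary.} Let $y\in\mathcal Y_{i,t}$, let $J$ be the set of $j$ with $y\in\mathcal B_{ij}$, and let $y_j$, $j\in J$, be local equations of these $\mathcal B_{ij}$. The subscheme of $\mathcal Y_{i,t}$ cut out by the $y_j$ is the fiber over $t$ of $\bigcap_{j\in J}\mathcal B_{ij}$, and it is smooth of dimension $N-|J|$ at $y$. So the $dy_j$ are linearly independent in $\Omega_{\mathcal Y_i/T'}\otimes\kappa(y)$, and $(y_j)_{j\in J}$ extends to relative \'etale coordinates: functions $y_1,\dots,y_N$ on a neighborhood $W$ of $y$ that define an \'etale morphism $W\to\mathbb A^N_{T'}$.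

\subsection{Deforming polynomial curves}

\begin{proposition}\label{prop:spread}
In the situation of Lemma~\ref{lem:models} fix $i$, and let $t_0\in T'$ be such that $\mathcal X_{i,t_0}$ is separably $K$-uniruled. There are a non-empty open $T''\subset T'$ and a number $D$ such that, for every $t\in T''$, every point of $\mathcal X_{i,t}$ lies on a parametric curve of degree at most $D$ in $\mathcal X_{i,t}$.
\end{proposition}

A general polynomial curve of a covering family of $\mathcal X_{i,t_0}$ gives a map $f:\mathbb P^1\to\mathcal Y_{i,t_0}$ that meets the boundary only at $\infty$. We want to deform it to nearby $t$ so that the deformed maps again meet the boundary only at $\infty$. The right substitute for the tangent bundle is the \emph{logarithmic} one. If $Y$ is smooth and $B$ a simple normal crossing divisor with equation $y_1\cdots y_c=0$ in local coordinates $y_1,\dots,y_N$, then $\Omega_Y(\log B)$ is the locally free sheaf with basis $dy_j/y_j$ ($j\le c$), $dy_j$ ($j>c$), and its dual $T_Y(-\log B)\subset T_Y$ has basis $y_j\partial_{y_j}$ ($j\le c$), $\partial_{y_j}$ ($j>c$).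

\begin{example}
Let $Y=\mathbb P^1$, $B=\{\infty\}$, and let $f$ be a polynomial of degree $k\ge1$, viewed as a map $\mathbb P^1\to\mathbb P^1$ with $f^*B=k\infty$. Then $T_Y(-\log B)=\mathcal O(2-1)=\mathcal O(1)$ and $f^*T_Y(-\log B)=\mathcal O(k)$. Its sections are the polynomials of degree at most $k$, that is, exactly the first-order deformations of $f$ as a polynomial of degree $k$. The sections of $f^*T_Y=\mathcal O(2k)$ correspond to first-order deformations of $f$ as a rational function of degree $k$, whose poles may move away from $\infty$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:spread}]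
We drop the index $i$, so that the divisors of (R3) are now $\mathcal B_j$ with union $\mathcal B$. We write $X=\mathcal X_{t_0}$, $Y=\mathcal Y_{t_0}$, $B=\mathcal B_{t_0}$, $Y^\circ=Y\setminus B$, $\rho=\rho_{t_0}$. By (R3), $B=\bigcup_j\mathcal B_{j,t_0}$ is a simple normal crossing divisor in $Y$.

\medskip\noindent\textbf{Step 1: a dominating family of complete curves on $Y$.}
Let $\Phi:M\times\mathbb A^1\to X$ be as in the definition of separable $K$-uniruledness. After shrinking $M$ we may assume that $M$ is smooth and that all maps $\Phi(m,\cdot)$ are non-constant. As $\rho$ is birational and $\Phi$ dominant, $\rho^{-1}\circ\Phi$ defines a rational map $\Psi:M\times\mathbb P^1\dashrightarrow Y$. Since $M\times\mathbb P^1$ is smooth and $Y$ is projective, the indeterminacy locus is closed of codimension at least $2$, so its image in $M$ is a proper closed subset. Shrinking $M$ again, we may assume that $\Psi$ is a morphism.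

The scheme $(M\times\mathbb A^1)\times_XY^\circ$ is proper over $M\times\mathbb A^1$, so it is closed in $(M\times\mathbb A^1)\times Y$. It contains the graph of $\Psi|_{M\times\mathbb A^1}$ over a dense open set, hence entirely. So $\Psi(M\times\mathbb A^1)\subset Y^\circ$, and $\rho\circ\Psi=\Phi$ there. On the other hand $\Psi(m,\infty)\in B$ for all $m$: otherwise $\rho\circ\Psi(m,\cdot)$ would map $\mathbb P^1$ to the affine variety $X$, so it would be constant, but $\Phi(m,\cdot)$ is not. Thus $\Psi^{-1}(B)=M\times\{\infty\}$ as sets.

\medskip\noindent\textbf{Step 2: positivity.}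
Let $y_j$ be a local equation of $\mathcal B_{j,t_0}$ near a point $\Psi(m,\infty)$ of it, and let $s$ be a local parameter of $\mathbb P^1$ at $\infty$. By Step 1, $\Psi^*y_j$ is non-zero and vanishes at most on the irreducible divisor $s=0$. The local ring of $M\times\mathbb P^1$ at $(m,\infty)$ is factorial, so $\Psi^*y_j=\epsilon s^l$ with a unit $\epsilon$ and $l\ge0$. Hence
\[
\Psi^*\frac{dy_j}{y_j}=\frac{d\epsilon}\epsilon+l\,\frac{ds}s ,
\]
and logarithmic forms pull back to logarithmic forms: $\Psi^*\Omega_Y(\log B)\to\Omega_{M\times\mathbb P^1}(\log M\times\infty)$. Dualizing and restricting to $\{m\}\times\mathbb P^1$, with $f=\Psi(m,\cdot)$, we obtain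
\[
(T_mM\otimes\mathcal O)\oplus T_{\mathbb P^1}(-\infty)\longrightarrow E:=f^*T_Y(-\log B).
\]
The left side is $\mathcal O^a\oplus\mathcal O(1)$ with $a=\dim M$. Over $\mathbb A^1$ the map is the differential of $\Psi$. This is the only place where separability is used: since $\Phi$ is dominant and separable and $\rho$ is birational, $\Psi$ is dominant and separable, so $d\Psi$ is surjective at a general point of $M\times\mathbb P^1$. We fix $m$ such that the displayed map is surjective at a general point of $\mathbb P^1$. Write $E=\bigoplus_{l=1}^N\mathcal O(a_l)$. The composite $\mathcal O^a\oplus\mathcal O(1)\to\mathcal O(a_l)$ is non-zero, so $\mathcal O$ or $\mathcal O(1)$ maps non-trivially to $\mathcal O(a_l)$, whence $a_l\ge0$. Therefore $H^1(\mathbb P^1,E)=0$ and $E$ is globally generated.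

\medskip\noindent\textbf{Step 3: the space of deformations.}
By Step 1, $f^*\mathcal B_j=k_j\infty$ with $k_j\ge0$. Some $k_j$ is at least $1$ because $f(\infty)\in B$. As $\mathcal Y\to T'$ is projective, $\operatorname{Hom}_{T'}(\mathbb P^1_{T'},\mathcal Y)$ exists as a scheme locally of finite type over $T'$, open in the relative Hilbert scheme of $\mathbb P^1\times\mathcal Y$ (Grothendieck). Let $H$ be the locally closed subscheme of maps $g$ satisfying three conditions:
\begin{enumerate}
\item[(H1)] $\deg g^*\mathcal O(\mathcal B_j)=k_j$ for all $j$. This is open and closed, as degrees are locally constant.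
\item[(H2)] $g(\mathbb P^1)\not\subset\mathcal B$. This is open, since the locus in question is the image of an open subset of $\operatorname{Hom}\times\mathbb P^1$ under the flat projection to $\operatorname{Hom}$.
\item[(H3)] For each $j$, the pull-back of the canonical section of $\mathcal O(\mathcal B_j)$ vanishes on the subscheme $k_j\infty\subset\mathbb P^1$. This is closed: it is the vanishing of a section of the vector bundle on $\operatorname{Hom}$ obtained by push-forward from $\operatorname{Hom}\times k_j\infty$, which is finite and flat over $\operatorname{Hom}$.
\end{enumerate}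
For a point $g$ of $H$, the canonical section of $\mathcal O(\mathcal B_j)$ pulls back to a non-zero section of a line bundle of degree $k_j$ that vanishes on $k_j\infty$. So $g^*\mathcal B_j=k_j\infty$, and in particular $g(\mathbb A^1)\subset\mathcal Y^\circ$. By definition $(t_0,f)\in H$.

\medskip\noindent\textbf{Step 4: $H\to T'$ is smooth at $(t_0,f)$, with relative tangent space $H^0(\mathbb P^1,E)$.}
We use the infinitesimal criterion. Let $A\to A'=A/J$ be a surjection of local Artin $K$-algebras with residue field $K$ and $J\mathfrak m_A=0$. Let $\operatorname{Spec}A\to T'$ map the closed point to $t_0$, and let $g'\in H(A')$ be a point over $T'$ extending $f$. It suffices to lift $g'$ to a point of $H(A)$ over the given $\operatorname{Spec}A\to T'$. Conditions (H1) and (H2) are open, so they hold automatically for lifts, and only (H3) matters. All maps over $A$ and $A'$ live on the topological space of $\mathbb P^1$. We construct lifts locally and then glue.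

\emph{On an affine open $O\subset\mathbb A^1$.} Here (H3) is void. Since $\mathcal Y^\circ\to T'$ is smooth, lifts of $g'$ over $O$ exist, and they form a torsor under $H^0(O,f^*T_Y\otimes J)=H^0(O,E\otimes J)$.

\emph{Near $\infty$.} Choose relative \'etale coordinates $y_1,\dots,y_N$ of $\mathcal Y/T'$ on a neighborhood $W$ of $f(\infty)$ such that the divisors $\mathcal B_j$ meeting $W$ are, after renumbering, given by $y_j=0$, $j\le c$, and all of them contain $f(\infty)$. For the remaining ones $k_j=0$, and there is no condition. Choose an affine neighborhood $O_\infty$ of $\infty$ with $f(O_\infty)\subset W$ and a function $s$ on $O_\infty$ vanishing only at $\infty$, to order one. Write $\mathcal O=\mathcal O(O_\infty)$. For $j\le c$ we have $f^*y_j=s^{k_j}\cdot(\text{unit})$, and (H3) for $g'$ says that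
\[
y_j\circ g'=s^{k_j}u_j'\qquad\text{with }u_j'\in\mathcal O\otimes A'.
\]
Here $u_j'$ is unique because $s$ is a non-zero-divisor in $\mathcal O\otimes A'$. Since the coordinates are \'etale, lifts of $g'$ over $O_\infty$ correspond to arbitrary lifts of the functions $y_1\circ g',\dots,y_N\circ g'$ to $\mathcal O\otimes A$. Those satisfying (H3) are the lifts $g$ with $y_j\circ g=s^{k_j}u_j$, where $u_j$ is any lift of $u_j'$ to $\mathcal O\otimes A$ ($j\le c$), and with arbitrary lifts of $y_j\circ g'$ for $j>c$. So they exist. Two of them differ by a derivation, that is, a homomorphism $\delta:f^*\Omega_Y\to\mathcal O\otimes J$, with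
\[
\delta(dy_j)\in s^{k_j}\mathcal O\otimes J=(f^*y_j)\,\mathcal O\otimes J\quad(j\le c),\qquad\delta(dy_j)\text{ arbitrary}\quad(j>c),
\]
and all such $\delta$ occur. As $T_Y(-\log B)$ has basis $y_j\partial_{y_j}$ ($j\le c$), $\partial_{y_j}$ ($j>c$), these $\delta$ are exactly the sections of $E\otimes J$ over $O_\infty$.

\emph{Gluing.} The local lifts satisfying (H3) therefore form a torsor under $E\otimes J$ on $\mathbb P^1$. It is trivial since $H^1(\mathbb P^1,E)=0$. So a global lift exists, and $H\to T'$ is smooth at $(t_0,f)$. The case $A=K[\varepsilon]/(\varepsilon^2)$, $A'=K$ gives the tangent space.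

\medskip\noindent\textbf{Step 5: the deformed curves sweep out an open set.}
Consider the evaluation $\mathrm{ev}:H\times\mathbb A^1\to\mathcal Y^\circ$ over $T'$ at the point $((t_0,f),0)$. Both sides are smooth over $T'$ there. On the subspace $H^0(\mathbb P^1,E)$ of the relative tangent space, the differential is the evaluation $H^0(\mathbb P^1,E)\to E|_0=T_{f(0)}Y$, which is surjective because $E$ is globally generated. So $\mathrm{ev}$ is smooth at this point \cite[17.11.1]{EGA}. Let $H_1$ be an affine open neighborhood of $(t_0,f)$ in $H$, of finite type, and let $N_1\subset H_1\times\mathbb A^1$ be an open neighborhood of $((t_0,f),0)$ on which $\mathrm{ev}$ is smooth. Then $O=\mathrm{ev}(N_1)$ is a non-empty open subset of $\mathcal Y^\circ$, and its image $T''$ in $T'$ is open and non-empty, because smooth morphisms are open.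

\medskip\noindent\textbf{Step 6: the bound.}
The composite
\[
H_1\times\mathbb A^1\xrightarrow{\ \mathrm{ev}\ }\mathcal Y^\circ\xrightarrow{\ \rho\ }\mathcal X\subset T'\times\mathbb A^n\to\mathbb A^n,
\]
where $\rho$ now stands for the morphism of (R4) over $T'$, is given by $n$ elements of $\mathcal O(H_1)[\theta]$, where $\theta$ is the coordinate of $\mathbb A^1$. Let $D\ge1$ be a bound for their degrees in $\theta$. Let $t\in T''$, so $O_t=O\cap\mathcal Y_t\ne\emptyset$. Every point of $\rho_t(O_t)$ lies on $\rho_t(g(\mathbb A^1))\subset\mathcal X_t$ for some point $(t,g)$ of $H_1$, and $\rho_t\circ g|_{\mathbb A^1}$ is a polynomial map of degree at most $D$.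

This map is not constant. Otherwise $g(\mathbb A^1)\subset\rho_t^{-1}(x)$ for some $x$. As $\rho_t$ is proper, $\rho_t^{-1}(x)\subset\mathcal Y_t^\circ$ is complete, hence closed in $\mathcal Y_t$. So $g(\infty)\in\rho_t^{-1}(x)\subset\mathcal Y_t^\circ$, whereas $g(\infty)\in\mathcal B_t$ because some $k_j\ge1$.

Finally, $O_t$ is non-empty and open in the irreducible $\mathcal Y_t^\circ$, and $\rho_t$ is surjective, so $\rho_t(O_t)$ is dense in $\mathcal X_t$. By Lemma~\ref{lem:closed}, all points of $\mathcal X_t$ lie on parametric curves of degree at most $D$ in $\mathcal X_t$.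
\end{proof}

\subsection{Noetherian induction}

\begin{proof}[Proof of Proposition~\ref{prop:bounded}]
We show that for every closed $T\subset V^*$ there is $D$ with $U^{\mathrm{sep}}\cap T\subset U_D$; the case $T=V^*$ is the claim. Otherwise let $T$ be a minimal counterexample. It is non-empty and, as $U_D\subset U_{D+1}$, it is irreducible. Let $\tau:T'\to T$ and the other objects be as in Lemma~\ref{lem:models}. By Chevalley's theorem $\tau(T')$ contains a dense open $T^\circ\subset T$.

If $T^\circ\cap U^{\mathrm{sep}}=\emptyset$, then $U^{\mathrm{sep}}\cap T=U^{\mathrm{sep}}\cap(T\setminus T^\circ)$ is contained in some $U_D$ by minimality, a contradiction.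

Otherwise there is $t_0\in T'$ with $f_{\tau(t_0)}\in U^{\mathrm{sep}}$. By Lemma~\ref{lem:models} every $\mathcal X_{i,t_0}$ is a component of $V(f_{\tau(t_0)})$, so it is separably $K$-uniruled. Proposition~\ref{prop:spread} gives non-empty open sets $T_i''\subset T'$ and numbers $D_i$ for $i=1,\dots,s$. Put $T''=\bigcap_iT_i''$, which is non-empty since $T'$ is irreducible, and $D=\max_iD_i$. For $t\in T''$ we have $V(f_{\tau(t)})=\bigcup_i\mathcal X_{i,t}$, hence $f_{\tau(t)}\in U_D$. As $\tau(T'')$ is dense in $T$ and $U_D$ is closed, $T\subset U_D$, a contradiction.
\end{proof}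

This completes the proof of Theorem~\ref{thm:0}. Corollary~\ref{cor:iff} follows from Theorems~\ref{thm:p}, \ref{thm:0} and \ref{thm:plane}.

\section{Two complements}\label{sec:compl}

\begin{theorem}\label{thm:sep}
Let $\operatorname{char}K=p>0$. For each $d$ there is $D$ such that every surface in $K^3$ of degree at most $d$, all of whose components are separably $K$-uniruled, has degree of $K$-uniruledness at most $D$.
\end{theorem}

\begin{proof}
Such a surface is $V(f)$ with $f\in U^{\mathrm{sep}}$, and $U^{\mathrm{sep}}\subset U_D$ for some $D$ by Proposition~\ref{prop:bounded} with $n=3$.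
\end{proof}

So for $n=3$ inseparability is the only obstruction to a bound. In particular, since the degrees of $K$-uniruledness of the irreducible surfaces $H_{\lambda^q,\lambda}\subset K^3$ ($\lambda\notin\mathbb F_p$, $q=p^k$, $k\ge1$) of Section~\ref{sec:p} are unbounded, these surfaces cannot all be separably $K$-uniruled.

\begin{theorem}\label{thm:mixed}
Let $D_0=D(n,d)$ be as in Theorem~\ref{thm:0}. For every $D$ there is $p_0=p_0(n,d,D)$ such that, for every prime $p>p_0$ and every algebraically closed field $K$ of characteristic $p$, every hypersurface of degree at most $d$ in $K^n$ whose degree of $K$-uniruledness is at most $D$ has degree of $K$-uniruledness at most $D_0$.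
\end{theorem}

\begin{proof}
The subset $U_D\setminus U_{D_0}$ of $V^*_{\mathbb Z}$ is constructible. By Theorem~\ref{thm:0} it has no $\overline{\mathbb Q}$-point, so its fiber over the generic point of $\operatorname{Spec}\mathbb Z$ is empty. By Chevalley's theorem its image in $\operatorname{Spec}\mathbb Z$ is a constructible set missing the generic point, that is, a finite set of primes. For all larger primes $p$ and $K$ of characteristic $p$ we get $U_D(K)\subset U_{D_0}(K)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abh}
Abhyankar, 1956.

\bibitem{EGA}
EGA IV.

\bibitem{Lason}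
Micha{\l} Laso\'n, \emph{$\mathbb{K}$-uniruled sets in affine geometry}, arXiv:1501.00223 (2015).

\bibitem{Lip}
Lipman, 1978.

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}

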